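# Crossing numbers of cyclic powers of a tile

## Theorems A and B

A *tile* $T$ is a finite graph with $k$ marked vertices on its left and $k$ on its right. Gluing $n$ copies of $T$ into a ring gives a graph $\mathrm{cyc}(T^n)$, whose crossing number is called $c_n(T)$. A *periodic graph* is an infinite graph on which $\mathbb Z$ acts by shifts, and $K_r$ is its quotient by the shift through $r$ steps. (Exact definitions follow in the next section.)

**Theorem A.** Let $(K,\sigma)$ be a connected periodic graph. One can compute integers $p,n_1\ge 1$ and rationals $c,\beta_0,\dots,\beta_{p-1}\in\frac1p\mathbb Z$ with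
$$\mathrm{cr}(K_r)=c\,r+\beta_{r\bmod p}\qquad\text{for all } r\ge n_1 .$$

**Theorem B.** For every tile $T$ one can compute $p,n_1\ge1$ and rationals $c,\beta_0,\dots,\beta_{p-1}$ with
$$c_n(T)=c\,n+\beta_{n\bmod p}\qquad\text{for all } n\ge n_1 .$$
In particular $c(T)=\lim_{n\to\infty}c_n(T)/n=c$ is rational and computable. Moreover there is a computable function $f$ that assigns to every tile $T$ a positive integer $f(T)$ such that $c(T)$ is rational with denominator at most $f(T)$.

The last sentence was posed as a conjecture; the source of the problem is Zdenek Dvorak and Bojan Mohar, "Crossing numbers of periodic graphs", arXiv:1405.5117 (2014). It is known that the limit $c(T)$ exists for every tile and that it is not always an integer. The conjecture asks whether $c(T)$ is a fraction whose denominator can be bounded by an algorithm that looks only at $T$. Theorem B answers yes, and says more: from a computable point on, $c_n(T)$ is a linear function plus a periodic one. In particular $|c_n(T)-c(T)n|$ is bounded.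

## Drawings, tiles and periodic graphs

Graphs may have loops and parallel edges.

**Drawings.** We draw on the sphere. Edges are simple arcs (loops are simple closed curves) that avoid all vertices other than their ends. Two edges meet in finitely many interior points, each a transversal crossing, and no three edges share an interior point. For a drawing $D$, $\mathrm{cr}(D)$ is its number of crossings, and $\mathrm{cr}(H)$ is the minimum of $\mathrm{cr}(D)$ over all drawings of $H$. This is additive over components: drawing the components in disjoint discs gives "$\le$", and restricting a drawing of $H$ to its components gives "$\ge$".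

**Tiles.** A tile is a triple $T=(G,A,B)$, where $A=(a_1,\dots,a_k)$ and $B=(b_1,\dots,b_k)$ are sequences of vertices of $G$ of the same length $k$, the *width*; repetitions are allowed. If $T_1=(G_1,A_1,B_1)$ and $T_2=(G_2,A_2,B_2)$ have the same width, $T_1T_2=(G,A_1,B_2)$, where $G$ is the disjoint union of $G_1$ and $G_2$ plus, for each $i$, an edge between the $i$-th vertex of $B_1$ and the $i$-th vertex of $A_2$. The graph $\mathrm{cyc}(T)$ is $G$ plus an edge $a_ib_i$ for each $i$. Finally $T^1=T$, $T^n=T^{n-1}T$, and $c_n(T)=\mathrm{cr}(\mathrm{cyc}(T^n))$.

**Periodic graphs.** A periodic graph $(K,\sigma)$ is an infinite locally finite graph with an automorphism $\sigma$ such that $\langle\sigma\rangle\cong\mathbb Z$ acts freely on $V(K)$, with finitely many orbits of vertices and edges. It then acts freely on edges as well: if $\sigma^k$ fixes an edge, then $\sigma^{2k}$ fixes its ends, so $k=0$. Put $K_r=K/\langle\sigma^r\rangle$.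

Choosing one vertex in each orbit identifies $V(K)$ with $V(B)\times\mathbb Z$, where $B=K/\langle\sigma\rangle$ is finite. Each edge $\varepsilon$ of $B$, oriented from $u_\varepsilon$ to $u'_\varepsilon$, carries an integer *voltage* $t_\varepsilon$, and the edges of $K$ over $\varepsilon$ are $(u_\varepsilon,j)(u'_\varepsilon,j+t_\varepsilon)$. The pair ($B$, voltages) is the finite input, and "computable" means computable from it. The voltage of a walk in $B$ is the sum of the voltages along it, with sign $-1$ for edges traversed backwards. Example: one vertex with one loop of voltage $1$ gives the two-way infinite path, and $K_r$ is the cycle of length $r$.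

## Five tiles computed by hand

**One vertex.** Let $G$ be a single vertex $a$ and $A=B=(a)$. Then $\mathrm{cyc}(T^n)$ is a cycle of length $n$ (a loop for $n=1$, a double edge for $n=2$), and $c_n(T)=0$.

**A hanging $K_5$.** Let $G=K_5$ and $A=B=(a)$ for one vertex $a$. Then $\mathrm{cyc}(T^n)$ is an $n$-cycle with a $K_5$ hanging at every vertex. It contains $n$ disjoint copies of $K_5$. Each needs a crossing between two of its own edges, since $\mathrm{cr}(K_5)=1$, so $c_n(T)\ge n$. Conversely, draw the cycle without crossings and place at each vertex a one-crossing drawing of $K_5$ with $a$ on its outer face. So $c_n(T)=n$.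

**Width zero.** If $G=K_5$ and $k=0$, then $\mathrm{cyc}(T^n)$ is $n$ disjoint copies of $K_5$, and again $c_n(T)=n$.

**The twisted ladder.** Let $G$ be an edge $uv$, $A=(u,v)$, $B=(v,u)$. Consecutive copies are joined by $v_ju_{j+1}$ and $u_jv_{j+1}$. Call $u_j$ "top" for even $j$ and "bottom" for odd $j$, and $v_j$ the other one. For $1\le j<n$ the joining edges go top to top and bottom to bottom. The closing edges $v_nu_1$, $u_nv_1$ do the same if $n$ is even, and exchange top and bottom if $n$ is odd. So for even $n$ the graph is a ladder closed up without a twist, which is planar. For odd $n\ge3$ it is a ladder closed up with one twist. One crossing suffices to draw the twist. One is needed: the two rails form a single cycle of length $2n$ on which the rungs join opposite vertices, so keeping three rungs leaves a subdivision of $K_{3,3}$. For $n=1$ we get three parallel edges. Hence $c_1=0$ and, for $n\ge2$, $c_n(T)=0$ for $n$ even and $1$ for $n$ odd. In Theorem B: $c=0$, $p=2$, $\beta_0=0$, $\beta_1=1$, $n_1=2$. Both the periodic term and the threshold are really there.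

**Two interleaved paths.** Drop the edge: $G$ has two isolated vertices $u,v$, $A=(u,v)$, $B=(v,u)$. Then $\mathrm{cyc}(T^n)$ is one cycle of length $2n$ for $n$ odd, and two cycles of length $n$ for $n$ even. The number of components depends on $n$. This is why Theorem A is stated for connected graphs, and the next section handles the difference.

## Reduction of Theorem B to connected periodic graphs

This section shows that Theorem A implies Theorem B. After it, only Theorem A remains.

Let $T^{\mathbb Z}$ have vertex set $V(G)\times\mathbb Z$, all copies of the edges of $G$, and the edges $(b_i,j)(a_i,j+1)$; let $\sigma$ be the shift. Then $\mathrm{cyc}(T^n)=T^{\mathbb Z}/\langle\sigma^n\rangle$. Let $Q$ be a component of $\mathrm{cyc}(T)=T^{\mathbb Z}/\langle\sigma\rangle$, and let $p_Q\ge0$ generate the group of voltages of closed walks in $Q$. The components of $T^{\mathbb Z}$ over $Q$ are permuted transitively by $\langle\sigma\rangle$. Let $K^Q$ be one of them. Its stabilizer is $\langle\sigma^{p_Q}\rangle$, because two vertices $(x,j),(x,j')$ are connected exactly if $j-j'$ is the voltage of a closed walk at $x$.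

*Case $p_Q=0$.* Then $K^Q\cong Q$, and the part of $\mathrm{cyc}(T^n)$ over $Q$ is $n$ copies of $Q$. It contributes $n\,\mathrm{cr}(Q)$.

*Case $p_Q>0$.* Then $(K^Q,\sigma^{p_Q})$ is a connected periodic graph with quotient $Q$. The $p_Q$ components over $Q$ are indexed by $\mathbb Z/p_Q$, and $\sigma$ acts as $+1$. Let $g=\gcd(n,p_Q)$. Under $\langle\sigma^n\rangle$ they form $g$ orbits, and the stabilizer of one of them in $\langle\sigma^n\rangle$ is $\langle\sigma^{\mathrm{lcm}(n,p_Q)}\rangle$. As $\mathrm{lcm}(n,p_Q)=p_Q\cdot n/g$, the part over $Q$ consists of $g$ copies of $(K^Q)_{n/g}$. If Theorem A for $K^Q$ gives slope $c_Q$, period $p'$, threshold $n_1'$ and values $\beta_j$, the contribution is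
$$g\Big(c_Q\frac ng+\beta_{(n/g)\bmod p'}\Big)=c_Q\,n+g\,\beta_{(n/g)\bmod p'}\qquad\text{for }n\ge p_Qn_1'.$$
Here $g$ depends only on $n\bmod p_Q$, and $(n/g)\bmod p'$ only on $n\bmod gp'$. Since $gp'$ divides $p_Qp'$, both depend only on $n\bmod p_Qp'$.

Summing over the components $Q$ gives the formula in Theorem B, with
$$c(T)=\sum_{p_Q=0}\mathrm{cr}(Q)+\sum_{p_Q>0}c_Q .$$
Let $p(K^Q)$ be the period from Theorem A for $K^Q$. Since $c_Q\in\frac1{p(K^Q)}\mathbb Z$, the computable number $f(T):=\prod_{p_Q>0}p(K^Q)$ (empty product $=1$) is a multiple of the denominator of $c(T)$, hence bounds it. $\square$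

For the two interleaved paths, $Q$ is a double edge with $p_Q=2$, and $\gcd(n,2)$ is the number of cycles found above.

From now on $(K,\sigma)$ is a connected periodic graph, and $c_r:=\mathrm{cr}(K_r)$.

## Redrawing curves with few crossings

We shall often delete edges from a drawing and put in new ones along prescribed routes. The routes may cross themselves and each other in a wild way. The first lemma says that this costs almost nothing.

**Lemma 1.** Let $D_0$ be a drawing of $H$, and let $\gamma_1,\dots,\gamma_k$ be curves between vertices of $H$, in general position (self-intersections allowed), with interiors avoiding vertices. Then $H$ plus $k$ edges joining the ends of the $\gamma_i$ has a drawing with at most $\mathrm{cr}(D_0)+\sum_i|\gamma_i\cap D_0|+\binom k2$ crossings, where $|\gamma_i\cap D_0|$ is the number of crossings of $\gamma_i$ with edges of $D_0$. Consequently, in a crossing-minimal drawing any two edges cross at most once.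

*Proof.* At a self-crossing of $\gamma_i$, delete the loop between the two passages. If $\gamma_i,\gamma_j$ with $i\ne j$ cross at two points $y,y'$, exchange their subarcs between $y$ and $y'$. At $y$ the four half-arcs alternate between the two curves. After the exchange each curve uses two cyclically neighboring half-arcs, so the curves only touch at $y$ and can be pulled apart there; the same holds at $y'$. Neither operation increases the total number of crossings with $D_0$, and both decrease the number of crossings of the curves with themselves and each other. So the process stops. Then no curve crosses itself and each pair crosses at most once.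

For the last claim, suppose two edges cross $j\ge2$ times in an optimal drawing. Delete them and apply the first part with the two deleted arcs as $\gamma_1,\gamma_2$. The result is a drawing of the same graph with at most $1$ in place of $j$ crossings between the two curves and no other change in the bound, a contradiction. $\square$

**Convention.** A curve *alongside* a walk starts at the first vertex next to the first edge, runs very close to the edges in turn, and near each inner vertex of the walk turns around that vertex inside a small disc. It meets other edges only in two ways: once for each crossing on a traversed edge, and, at each inner vertex, at most once for every edge-end there.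

## Cutting $K_r$ into cells

The aim of this section is to see $K_r$ as a ring of small connected pieces that can be cut and closed up at will.

**Definition.** An *end-cut* is a set $L\subset V(K)$ that contains all vertices far to the left and no vertices far to the right. Its boundary $\partial L$ is the finite set of edges leaving $L$. For $q\ge1$ put $H_q=\sigma^qL\setminus L$.

**Lemma 2.** There are, and by search one finds, an end-cut $L$ with $\partial L=\{e_1,\dots,e_m\}$, $m\ge1$, and $P\ge1$, such that for all $P\le q\le 2P-1$:

(i) $L\subset\sigma^qL$, and no edge joins $L$ to $V\setminus\sigma^qL$;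

(ii) $K[H_q]$ is connected and nonempty;

(iii) there are $m$ edge-disjoint paths, each starting with an edge of $\partial L$, ending with an edge of $\sigma^q\partial L$, and otherwise in $K[H_q]$.

*Example.* The infinite ladder with columns $j\in\mathbb Z$ and $\sigma$ = shift by one column plus exchange of top and bottom gives the twisted ladder above. Take $L=\{\text{columns}\le0\}$ and $P=1$. Then $\partial L$ consists of two rail edges, $m=2$, $H_1$ is one rung with its ends, and the two paths in (iii) are the rails.

*Proof.* **Step 1: setup.** Let $\iota:V\to\mathbb Z$ satisfy $\iota(\sigma v)=\iota(v)+1$. Edges change $\iota$ by a bounded amount, so $\{\iota\le0\}$ is an end-cut with finite boundary. Choose $L$ with $m=|\partial L|$ minimum. As $K$ is connected, $m\ge1$. Let $n$ be such that $\{\iota\le-n\}\subset L\subset\{\iota\le n\}$. Since $\sigma^qL\supset\{\iota\le q-n\}$, (i) holds for all large $q$. Up to translation there are finitely many pairs of vertices with indices in $\{x,x+1\}$, so there is $\Delta_0$ such that any two such vertices are joined by a path with indices in $[x-\Delta_0,x+\Delta_0]$.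

**Step 2: both sides of $L$ are connected.** This is needed for (ii). Let $R=V\setminus L$. By the choice of $\Delta_0$, one component $C_\infty$ of $K[R]$ contains all vertices of large index. If $R\ne C_\infty$, then $V\setminus C_\infty$ is an end-cut. Its boundary consists of edges from $C_\infty$ to $L$, so it lies in $\partial L$. Another component of $K[R]$ also sends an edge to $L$, because $K$ is connected, so the inclusion is strict, contradicting minimality. Hence $K[R]$ is connected. Likewise one component $C_{-\infty}$ of $K[L]$ contains all vertices of very small index. If $C_{-\infty}\ne L$, then $C_{-\infty}$ is an end-cut whose boundary lies in $\partial L$ and misses an edge from another component of $K[L]$ to $R$, again a contradiction. So $K[L]$ is connected.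

**Step 3: (ii) for all large $q$.** All vertices with index in $[n+\Delta_0+1,\,q-n-\Delta_0-1]$ lie in $H_q$, and they lie in one component of $K[H_q]$, because the paths between vertices of consecutive indices have indices in $[n+1,q-n-1]$. The vertices of $R$ with index at most $n+\Delta_0$ are finitely many. They are joined inside $K[R]$ to vertices of index $n+\Delta_0+1$ by finitely many fixed paths, which lie in $K[H_q]$ for large $q$. The vertices of $H_q$ with index at least $q-n-\Delta_0$ are $\sigma^q$-translates of finitely many vertices of $L$. These are joined inside $K[L]$ to vertices of index $-n-\Delta_0-1$ by fixed paths, whose $\sigma^q$-translates lie in $\sigma^qL$ and avoid $L$ for large $q$. So $K[H_q]$ is connected, and it is nonempty.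

**Step 4: (iii) for all large $q$.** Let $F$ be a set of edges separating $L$ from $V\setminus\sigma^qL$. The vertices reachable from $L$ in $K-F$ form an end-cut with boundary in $F$, so $|F|\ge m$. Contract $L$ and $V\setminus\sigma^qL$ to single vertices. The result is finite, and Menger's theorem gives $m$ edge-disjoint paths from $L$ to $V\setminus\sigma^qL$, which we may take with only the first vertex in $L$ and only the last in $V\setminus\sigma^qL$. By (i), each has its first edge in $\partial L$, its last edge in $\sigma^q\partial L$, and its inner vertices in $H_q$. Each of the two cuts has exactly $m$ edges, so each path uses exactly one of each.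

**Step 5: search.** An end-cut is coded by $n$ and the finite set $L\cap\{-n<\iota\le n\}$. For given $(L,P)$, conditions (i)–(iii) are finitely checkable, and by Steps 1–4 the search succeeds. (Minimality of $m$ is not used later.) $\square$

Fix such $L,P$. For $r\ge P$ write $r=r_1+\dots+r_N$ with $r_i\in[P,2P-1]$; for instance $N=\lfloor r/P\rfloor$, with all $r_i=P$ except $r_1=r-(N-1)P$. Put $L_0=L$ and $L_i=\sigma^{r_1+\dots+r_i}L$. By (i), the sets $L_i\setminus L_{i-1}$ cut $K_r$ into $N$ cyclically arranged **cells** $H^1,\dots,H^N$ (copies of $K[H_{r_i}]$) and **link sets** $\Lambda_i=\{\lambda_{i,1},\dots,\lambda_{i,m}\}$ (copies of $\partial L$). The link $\lambda_{i,j}$ is the copy of $e_j$ and joins the *exit* $\omega_{i,j}\in H^i$ to the *entrance* $\alpha_{i+1,j}\in H^{i+1}$. There are no other edges. For an interval $I$ of consecutive cells let $r(I)$ be the sum of its sizes. All link sets are translates of the same $\partial L$ with the same numbering. Therefore: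

> **Closing rule.** Joining the $j$-th exit of the last cell of the chain $I$ to the $j$-th entrance of its first cell, for $1\le j\le m$, yields $K_{r(I)}$.

The *bundles* $E_i=E(H^i)\cup\Lambda_i$ partition $E(K_r)$. Let $M\ge|E_i|$ and $n_V\ge|V(H^i)|$ always, and let $\Delta$ be the maximum degree of $K$. For a fixed drawing, the *load* $\ell(h)$ is the number of crossings on the edge $h$. The load of a walk is the sum of the loads of its edges, counted with multiplicity. All constants below are computable from $(K,\sigma)$ and independent of $r$.

## Near-subadditivity, and what it cannot give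

**Lemma 3.** $c_r\le C_{\mathrm{tr}}N$ with $C_{\mathrm{tr}}=2M^2$, for every decomposition of $K_r$ into $N$ cells.

*Proof.* Place the vertices on a circle cell by cell and draw the edges as chords, loops without crossings, parallel edges close together. Each pair crosses at most once. If $N\ge4$, edges of $E_i$ and $E_{i'}$ can cross only if $i'\in\{i-1,i,i+1\}$, because otherwise their ends lie in disjoint arcs of the circle. This gives at most $N\frac{M^2}2+NM^2=\frac32M^2N$ crossings. If $N\le3$, there are at most $\frac12M^2N^2\le\frac32M^2N$ pairs of edges. $\square$

**Lemma 4.** $c_{r+r'}\le c_r+c_{r'}+C_1$ for $r,r'\ge P$, where $C_0=2C_{\mathrm{tr}}+(n_V+2)\Delta$ and $C_1=4mC_0+\binom{2m}2$.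

*Proof.* The idea is to open each optimal drawing at a lightly loaded place and to connect the two openings by a tube.

Take an optimal drawing $D$ of $K_r$. As $\sum_h\ell(h)=2c_r\le2C_{\mathrm{tr}}N$, some $i$ has $\sum_{h\in E_i}\ell(h)\le2C_{\mathrm{tr}}$. Delete $\Lambda_i$; a drawing $D_0$ of a chain remains. Let $o$ be a point close to $\omega_{i,1}$, off the drawing. Join each $\omega_{i,j}$ to $o$ by a curve alongside a path of the connected graph $H^i$ from $\omega_{i,j}$ to $\omega_{i,1}$. Join each $\alpha_{i+1,j}$ to $o$ by a curve alongside $\lambda_{i,j}$ and then such a path. Such a curve crosses at most $2C_{\mathrm{tr}}$ edges of $D_0$ along edges of $E_i$, and at most $\Delta$ when passing or ending at each of at most $n_V+1$ vertices. So it has at most $C_0$ crossings with $D_0$.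

Do the same for $K_{r'}$ on another sphere, with a point $o'$. Cut out small discs at $o$ and $o'$, glue the boundary circles by an annulus, and join the curve ends inside the annulus so that the $j$-th exit of each chain is matched to the $j$-th entrance of the other. By the closing rule the resulting graph is $K_{r+r'}$. There are $2m$ curves with at most $2C_0$ crossings each. Apply Lemma 1. $\square$

The sequence $c_r+C_1$ is subadditive for indices at least $P$. By Fekete's lemma, $c:=\lim c_r/r$ exists: fix $s\ge P$ and write $r=ks+t$ with $P\le t<P+s$; then $c_r+C_1\le k(c_s+C_1)+(c_t+C_1)$, so $\limsup c_r/r\le(c_s+C_1)/s$ for every such $s$, and letting $s\to\infty$ along a sequence realizing $\liminf c_s/s$ gives convergence.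

**Where the first approach stops.** One would now like to squeeze rationality out of Lemma 4. This cannot work by itself. The sequence $x_r=\lfloor\sqrt2\,r\rfloor$ satisfies $x_{r+r'}\le x_r+x_{r'}+1$, and its slope is irrational. Every cut-and-reglue argument loses a bounded amount, and the loss hides precisely what we want to know. We need an *exact* description of optimal drawings.

A second natural attempt is to read an optimal drawing cell by cell with a finite-state machine. For that, each bundle should interact only with a bounded number of neighboring bundles, in boundedly many crossings. Nothing so far gives this: Lemma 3 bounds the load of a bundle only on average, and an edge of $E_s$ may cross an edge of $E_t$ with $t-s$ of order $r$.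

The way past this point is to ask for less. If two remote bundles cross at all, we shall cut at that crossing and reglue. The comparison with $c_r$ shows that the cells between $s$ and $t$ have only boundedly many crossings with the cells outside. So remote crossings are essentially *nested*, like parentheses. That is not a linear structure, but it is a tree structure: optimal drawings turn out to have planarizations of bounded treewidth. Tree automata can read those, and Parikh's theorem turns what they read into arithmetic.

## Avoidable load along a chain of cells

To cut at a remote crossing we need cheap routes through the cells near it. A single edge may have a huge load, so "cheap" must be relative. The tool is a potential $\Phi$ that measures the load one must pay to get to a vertex, and a reduced load $\kappa$ that measures what could have been avoided.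

**Constants.** Let $z=m+1$. Choose $v\ge1$ with $(1+\frac1{2m})^v\ge2(4v+1)$, and put $g=2\big((2v+3)z+3\big)$.

**Normalization.** Fix $r$ with a decomposition into $N\ge2g$ cells and an optimal drawing $D$ of $K_r$. Averaging over the cyclic windows of $g$ consecutive cells, some window has total load of its bundles at most $\frac gN\cdot2c_r\le B_0:=2C_{\mathrm{tr}}g$. Number the cells so that this window is
$$U_0=\{1,\dots,g/2\}\cup\{N-g/2+1,\dots,N\}.$$
Cells outside $U_0$ are *inner*. The *linear chain* is $K_r-\Lambda_N$; it is connected. Let $\Phi(w)$ be the minimum load of a path in the linear chain from a vertex of cell $1$ to $w$. Then $|\Phi(u)-\Phi(w)|\le\ell(uw)$ for every edge $uw$ of the linear chain.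

**Trunk and branches.** In each cell $H^i$, Lemma 2(iii) gives edge-disjoint (possibly trivial) paths $R_{i,j}$, $1\le j\le m$, from $\alpha_{i,j}$ to $\omega_{i,\pi_i(j)}$, where $\pi_i$ is a permutation. *Trunk edges* are the edges of the $R_{i,j}$, oriented along the path, and the links, oriented from cell $i$ to cell $i+1$. All other edges are *branch edges*; each lies inside a cell. In the twisted ladder with cells of size $1$, the $R_{i,j}$ are single vertices, $\pi_i$ is the transposition, the rails are trunk and the rungs are branch.

**Avoidable load.** For edges $h$ of the linear chain put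
$$\kappa(h)=\ell(h)-\Phi(\text{head})+\Phi(\text{tail})\ \ (h\text{ trunk}),\qquad\kappa(h)=\ell(h)\ \ (h\text{ branch}).$$
Then $0\le\kappa\le2\ell$. For a set of edges, $\kappa$ of the set is the sum.

*Example.* In a twisted ladder, suppose exactly the two rail edges between columns $t$ and $t+1$, $t<N$, cross each other. Then $\Phi$ is $0$ up to column $t$ and $1$ after it, so $\kappa=0$ everywhere: this load is unavoidable. If only the top one of these rail edges had load $5$ and all other loads were $0$, one could step down a rung before it, so $\Phi$ would be $0$ everywhere and $\kappa=5$ on that edge.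

A walk in the linear chain is *admissible* if it traverses trunk edges only forwards and uses every edge at most once. For every traversal of an edge $h$ in such a walk, with $\delta\Phi$ the change of $\Phi$,
$$\ell(h)\le\delta\Phi+2\kappa(h). \tag{1}$$
Indeed $\ell(h)=\delta\Phi+\kappa(h)$ for trunk edges, and for branch edges $\delta\Phi\ge-\ell(h)=-\kappa(h)$.

**Lemma 5 (routing).** Let $1\le i<i'\le N$, $i'-i\ge m$, $u\in H^i$, $w\in H^{i'}$. There is an admissible $u$–$w$ walk using only edges of $S=\bigcup_{k=i}^{i'}E(H^k)\cup\bigcup_{k=i}^{i'-1}\Lambda_k$. Its load is at most $\Phi(w)-\Phi(u)+2\kappa(S)$.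

*Proof.* **Step 1: inside one cell, branch edges connect the trunk paths.** A *branch component* of cell $k$ is a component of the graph formed by $V(H^k)$ and the branch edges. Every branch component meets some $R_{k,j}$. Otherwise no trunk edge of $H^k$ touches it, so it is a component of the connected graph $H^k$, hence all of $H^k$, which contains $\alpha_{k,1}\in R_{k,1}$; contradiction.

Call $j\neq j'$ *related* in cell $k$ if some branch component meets both $R_{k,j}$ and $R_{k,j'}$. The relation graph on $\{1,\dots,m\}$ is connected. Otherwise let $\mathcal J$ be a nonempty proper union of its components, and let $Y$ be the union of the branch components meeting some $R_{k,j}$ with $j\in\mathcal J$. Then $Y$ is disjoint from all $R_{k,j'}$ with $j'\notin\mathcal J$. No branch edge leaves $Y$. A trunk edge of $H^k$ with an end in $Y$ lies on some $R_{k,j}$ with $j\in\mathcal J$, and all vertices of that path are in $Y$. So no edge of $H^k$ leaves $Y$, although $Y\ne\emptyset$ and $Y\ne V(H^k)$, contradicting connectedness.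

**Step 2: after $m$ cells every trunk path can be reached.** Starting at $u$, walk in its branch component to some $R_{i,j}$, then along it to its end and along a link to cell $i+1$. Let $\mathcal R_k$ be the set of $j$ such that $\alpha_{k,j}$ can be reached by an admissible walk from $u$ that uses only edges of $S$ in cells and link sets before cell $k$. We have just seen $|\mathcal R_{i+1}|\ge1$. From $\alpha_{k,j}$ with $j\in\mathcal R_k$ one may follow $R_{k,j}$ to its end. Alternatively, one may follow it to a branch component that also meets a related $R_{k,j'}$, cross that component by a path, and follow $R_{k,j'}$ to its end. Then take the link. No edge is repeated, since $R_{k,j}$, $R_{k,j'}$ and the branch path are edge-disjoint. As $\pi_k$ is a permutation and the relation graph is connected, $|\mathcal R_{k+1}|\ge\min(m,|\mathcal R_k|+1)$. So $\mathcal R_{i'}=\{1,\dots,m\}$ when $i'\ge i+m$.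

**Step 3: finish.** In cell $i'$ the branch component of $w$ meets some $R_{i',j}$, and $j\in\mathcal R_{i'}$. Follow $R_{i',j}$ to that component, then go to $w$ inside it. The load bound is the sum of (1) over the traversals. $\square$

For $W=[p,q]$ with $2\le p\le q\le N-1$ let $E_W=\bigcup_{i=p}^qE(H^i)\cup\bigcup_{i=p-1}^q\Lambda_i$. Every edge incident with a vertex of $W$ is in $E_W$, and $E_W\cap\Lambda_N=\emptyset$. The trunk edges in $E_W$ form $m$ edge-disjoint directed walks from the vertices $\omega_{p-1,j}$ to the vertices $\alpha_{q+1,j}$, each index occurring once on both sides. By telescoping,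
$$\sum_{h\in E_W}\ell(h)=\kappa(E_W)+\sum_j\big[\Phi(\alpha_{q+1,j})-\Phi(\omega_{p-1,j})\big]. \tag{2}$$

The next lemma extracts the consequence of optimality: a window cannot be much more loaded than the cheapest way to bridge it.

**Lemma 6 (optimality).** Let $W=[p,q]$ be as above, $d=q-p+1$, and let $\Pi_j$ ($1\le j\le m$) be walks in $E_W$ from $\omega_{p-1,j}$ to $\alpha_{q+1,j}$ with inner vertices in $W$. Then
$$\sum_{h\in E_W}\ell(h)\le\sum_j\ell(\Pi_j)+C_2(d),\qquad C_2(d)=C_{\mathrm{tr}}d+C_1+m^2+M^2(d+1)^2 .$$

*Proof.* Delete the cells of $W$ and the edges $E_W$. This removes the crossings with at least one edge in $E_W$. Their number $X$ is $\sum_{E_W}\ell$ minus the number of crossings inside $E_W$, which by Lemma 1 is at most $|E_W|^2$. So $X\ge\sum_{E_W}\ell-|E_W|^2$, and $|E_W|\le M(d+1)$. Let $I$ be the remaining chain, cells $q+1,\dots,N,1,\dots,p-1$. Draw curves alongside the $\Pi_j$. They have at most $\sum_j\ell(\Pi_j)$ crossings with the remaining drawing; none arise at inner vertices, since all edges incident with $W$ were deleted. By Lemma 1 and the closing rule, $c_{r(I)}\le c_r-X+\sum_j\ell(\Pi_j)+m^2$. By Lemmas 4 and 3, $c_r\le c_{r(I)}+c_{r(W)}+C_1\le c_{r(I)}+C_{\mathrm{tr}}d+C_1$.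 Add the two inequalities. $\square$

The average load bound now becomes a bound for *every* bundle, not for the load but for its avoidable part.

**Lemma 7.** Let $C_2:=C_2((4v+3)z)$ and $M_0:=\max(2C_2,2B_0)$. Then $\kappa(E_i\setminus\Lambda_N)\le M_0$ for all $i$.

*Proof.* **Step 1: blocks.** Block $t$ consists of cells $(t-1)z+1,\dots,tz$, for $1\le t\le\mathcal T=\lfloor N/z\rfloor$. Let $a_t=\sum_{i\in\text{block }t}\kappa(E_i\setminus\Lambda_N)$, and let $M^*=a_{t^*}$ be the maximum. The at most $z-1$ leftover cells lie in $U_0$, where $\kappa\le2\ell$ gives the bound $2B_0$. If $t^*\le2v$, block $t^*$ lies in $U_0$ because $2vz\le g/2$. If $t^*>\mathcal T-2v$, its cells exceed $N-(2v+1)z\ge N-g/2$, so it again lies in $U_0$. In both cases $M^*\le2B_0$. So let $2v<t^*\le\mathcal T-2v$.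

**Step 2: bridge the blocks around $t^*$.** The purpose is to bound the avoidable load of a stretch of blocks by that of its border blocks. Let $1\le k\le2v-1$, $x=t^*-k\ge2$, $y=t^*+k\le\mathcal T-1$, and let $W=[p,q]$ be the cells of blocks $x,\dots,y$. It has $(2k+1)z\le(4v+3)z$ cells, and $2\le p$, $q\le N-1$, $p+m<q-m$. Take a path of minimum load in the linear chain from cell $1$ to some vertex of cell $q-m$. It passes through cell $p+m$. Let $u_0$ be its last vertex in cell $p+m$, $w_0$ its first vertex in cell $q-m$ after $u_0$, and $\Psi$ the subpath between them. Then $\Psi$ lies in cells $p+m,\dots,q-m$. Prefixes of shortest paths are shortest, so $\ell(\Psi)=\Phi(w_0)-\Phi(u_0)$.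

Let $\Pi_j$ be the concatenation of $\lambda_{p-1,j}$; a walk of Lemma 5 from $\alpha_{p,j}$ to $u_0$; $\Psi$; a walk of Lemma 5 from $w_0$ to $\omega_{q,j}$; and $\lambda_{q,j}$. The first link lies in block $x-1$ (that is, in a bundle of that block). The first walk uses bundles of cells $p,\dots,p+m$, which is block $x$. The second walk and the last link use bundles of cells $q-m,\dots,q$, which is block $y$, and the last link is not in the edge set $S$ of that walk. Hence
$$\ell(\Pi_j)\le\Phi(\alpha_{q+1,j})-\Phi(\omega_{p-1,j})+2(a_{x-1}+a_x+a_y).$$

**Step 3: exponential growth.** Put $A_k:=\sum_{|t-t^*|\le k}a_t$. Lemma 6 and (2) give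
$$A_k\le\kappa(E_W)\le2m(a_{x-1}+a_x+a_y)+C_2\le2m(A_{k+1}-A_{k-1})+C_2 .$$
As $A_{k-1}\le A_k$, this yields $A_{k+1}-C_2\ge(1+\frac1{2m})(A_{k-1}-C_2)$. Use it for $k=1,3,\dots,2v-1$. If $M^*>C_2$, then, since $A_{2v}$ is a sum of $4v+1$ terms at most $M^*$,
$$(4v+1)M^*\ge A_{2v}\ge C_2+\Big(1+\frac1{2m}\Big)^v(M^*-C_2)\ge2(4v+1)(M^*-C_2),$$
so $M^*\le2C_2$. In all cases $M^*\le M_0$. $\square$

## Opening the graph at a remote crossing

This is the heart of the proof. Let an edge of $E_s$ and an edge of $E_t$ cross at a point $x$, with $s$ and $t$ far apart. Remove windows around $s$ and $t$. The rest falls into the chain $J$ between them and the chain $J'$ outside. All four open ends can be routed to $x$. There the ends of $J$ can be joined to each other and those of $J'$ to each other, without the new curves having to pass across the rest of the drawing. Comparing with $c_r$ shows that $J$ and $J'$ hardly cross.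

**Lemma 8 (cutting at a crossing).** Let $s<t$ be inner cells, $t-s\ge2z+2$, and let $x$ be a crossing of $e\in E_s$ with $f\in E_t$. Put $W_s=[s-z,s+z]$, $W_t=[t-z,t+z]$, $J=[s+z+1,t-z-1]$, and let $J'$ be the set of remaining cells (the cyclic interval from $t+z+1$ through $N,1$ to $s-z-1$). Let $E_J$ (resp. $E_{J'}$) consist of the edges inside cells of $J$ (resp. $J'$) and the links between consecutive cells of it. Put $C_3=8(2z+2)M_0$ and
$$C_4=2mC_3+M^2(4z+4)^2+2m^2+C_{\mathrm{tr}}(4z+2)+2C_1 .$$
Then:

(a) at most $C_4$ crossings are between $E_J$ and $E_{J'}$;

(b) if $e$ is trunk, at most $C_4$ crossings on $e$ after $x$ are with $E_{J'}$;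

(c) if $f$ is trunk, at most $C_4$ crossings on $f$ after $x$ are with $E_J$.

*Proof.* Since $s,t$ are inner and $g/2\ge z+3$, we have $W_s,W_t\subset[2,N-1]$ and $J,J'\ne\emptyset$. The set $E(K_r)$ is the disjoint union of $E_J$, $E_{J'}$ and $F=E_{W_s}\sqcup E_{W_t}$, where $|F|\le M(4z+4)$.

**Step 1: routes to and from $x$.** We build, for each $j$, a route from the left border of $W_s$ to $x$ and one from $x$ to the right border, whose total load is close to the unavoidable one. Let $p=s-z$, $q=s+z$. The curves $\lambda^s_j$ (from $\omega_{p-1,j}$ to $x$) and $\rho^s_j$ (from $x$ to $\alpha_{q+1,j}$) are drawn alongside edges of $E_{W_s}$ as follows.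

If $e$ is trunk with tail $u\in H^s$ and head $w\in H^s\cup H^{s+1}$: $\lambda^s_j$ follows $\lambda_{p-1,j}$, a walk of Lemma 5 from $\alpha_{p,j}$ to $u$ (possible since $s-p=z\ge m$), then $e$ from $u$ to $x$. The curve $\rho^s_j$ follows $e$ from $x$ to $w$, a walk of Lemma 5 from $w$ to $\omega_{q,j}$ (possible since $q-(s+1)=m$), then $\lambda_{q,j}$.

If $e$ is branch with an end $u\in H^s$: $\lambda^s_j$ follows $\lambda_{p-1,j}$, a walk of Lemma 5 from $\alpha_{p,j}$ to $u$, then $e$ to $x$. The curve $\rho^s_j$ returns along $e$ to $u$, continues by Lemma 5 to $\omega_{q,j}$, then follows $\lambda_{q,j}$. Here $\ell(e)=\kappa(e)$.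

Let $\ell(\cdot)$ of such a curve count the crossings along the traversed pieces, without $x$. Add up the bounds. For the trunk case, the links contribute their change of $\Phi$ plus $\kappa$, the walks their change of $\Phi$ plus $2\kappa$ of the edges used, and the two pieces of $e$ together at most $\Phi(w)-\Phi(u)+\kappa(e)$. In units of $\kappa(E_{W_s})$ this is $1+2+1+2+1=7$. For the branch case $e$ is used twice, at cost at most $2\kappa(e)$, giving $1+2+2+2+1=8$. Now $E_{W_s}$ lies in $2z+2$ bundles, so by Lemma 7
$$\ell(\lambda^s_j)+\ell(\rho^s_j)\le\Phi(\alpha_{q+1,j})-\Phi(\omega_{p-1,j})+8\kappa(E_{W_s})\le\Phi(\alpha_{q+1,j})-\Phi(\omega_{p-1,j})+C_3 .$$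
Sum over $j$ and use (2) with $\kappa\ge0$:
$$\sum_j\big(\ell(\lambda^s_j)+\ell(\rho^s_j)\big)\le\sum_{h\in E_{W_s}}\ell(h)+mC_3 . \tag{3}$$
Define $\lambda^t_j$ (from $\omega_{t-z-1,j}$ to $x$) and $\rho^t_j$ (from $x$ to $\alpha_{t+z+1,j}$) likewise, using $f$. Then (3) holds with $t$ in place of $s$.

**Step 2: close up both chains at $x$.** This gives an upper bound for $c_r$. Let $\ell_J(\cdot)$, $\ell_{J'}(\cdot)$ count crossings with $E_J$, $E_{J'}$. Let $D|J$ be the subdrawing of the chain $J$. The curve $\lambda^t_j\rho^s_j$, which runs to $x$ near $f$, turns at $x$ and leaves near $e$, joins the exit $\omega_{t-z-1,j}$ of the last cell of $J$ to the entrance $\alpha_{s+z+1,j}$ of its first cell. Between its ends it passes only vertices of $W_s\cup W_t$ and the point $x$, and all edges there lie in $F$ and are absent. So Lemma 1 and the closing rule give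
$$c_{r(J)}\le\mathrm{cr}(D|J)+\sum_j\big[\ell_J(\lambda^t_j)+\ell_J(\rho^s_j)\big]+m^2 .$$
Similarly $\lambda^s_j\rho^t_j$ joins the exit $\omega_{s-z-1,j}$ of the last cell of $J'$ to the entrance $\alpha_{t+z+1,j}$ of its first cell, so
$$c_{r(J')}\le\mathrm{cr}(D|J')+\sum_j\big[\ell_{J'}(\lambda^s_j)+\ell_{J'}(\rho^t_j)\big]+m^2 .$$
The windows $W_s,W_t$ have $4z+2$ cells together. By Lemma 4 (twice) and Lemma 3,
$$c_r\le c_{r(J)}+c_{r(J')}+C_{\mathrm{tr}}(4z+2)+2C_1 .$$

**Step 3: count the crossings of $D$.** This gives a lower bound for $c_r$. With $X$ the number in (a),
$$c_r\ge\mathrm{cr}(D|J)+\mathrm{cr}(D|J')+X+\sum_{h\in F}(\ell_J+\ell_{J'})(h).$$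
Two edges cross at most once, so $\ell(h)\le\ell_J(h)+\ell_{J'}(h)+|F|$ for $h\in F$. By (3) for $s$ and $t$,
$$\sum_{h\in F}(\ell_J+\ell_{J'})(h)\ge\sum_j\big[\ell(\lambda^s_j)+\ell(\rho^s_j)+\ell(\lambda^t_j)+\ell(\rho^t_j)\big]-2mC_3-|F|^2 .$$

**Step 4: compare.** On each of the four curves $\ell\ge\ell_J+\ell_{J'}$. In the upper bound each curve is charged for only one of the two chains. Combining Steps 2 and 3, the terms $\mathrm{cr}(D|J)$, $\mathrm{cr}(D|J')$ and the charged terms cancel, and
$$X+\sum_j\big[\ell_J(\lambda^s_j)+\ell_{J'}(\rho^s_j)+\ell_{J'}(\lambda^t_j)+\ell_J(\rho^t_j)\big]\le C_4 . \tag{4}$$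
This is (a). If $e$ is trunk, $\rho^s_j$ runs along $e$ after $x$, and the second term gives (b). If $f$ is trunk, $\rho^t_j$ runs along $f$ after $x$, and the fourth term gives (c). $\square$

## Nested crossings and small separators

Let $\mathcal P$ be the *planarization* of $D$. Its vertices are $V(K_r)$ and the crossings, and its edges are the segments into which the crossings divide the edges of $K_r$. (For a one-crossing drawing of $K_5$, $\mathcal P$ is a plane graph with $6$ vertices and $12$ edges.) Put $\mathrm{idx}(\xi)=\{i\}$ for a vertex $\xi\in V(H^i)$, and $\mathrm{idx}(\xi)=\{i,j\}$ for a crossing $\xi$ of an edge of $E_i$ with an edge of $E_j$ (possibly $i=j$). If $h\in E_s$ crosses an edge of $E_\tau$ at a point, $\tau$ is the *partner index* of that crossing on $h$.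

We want to separate $\mathcal P$ by deleting few vertices near a few cells. The danger is a long edge $h$ of such a cell: its load is unbounded, and along $h$ the partners could jump back and forth between remote parts of the ring. Lemma 8(b),(c) forbids this: along a trunk edge the partners must move around the ring essentially monotonically.

**Lemma 9 (alternation).** Let $U\supset U_0$ be a set of cells whose complement consists of at most $5$ maximal intervals, let $s\in U$ be inner and $h\in E_s$. Let $y_1,y_2,\dots$ be the crossings along $h$ (from the tail if $h$ is trunk), with partner indices $\tau_1,\tau_2,\dots$. The number of $k$ with $\tau_k,\tau_{k+1}\notin U$ in different intervals is at most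
$$C_5:=M_0+2(4z+3)M+4(2C_6+1),\qquad C_6:=C_4+(2z+1)M .$$

*Proof.* If $h$ is branch, there are $\ell(h)=\kappa(h)\le M_0$ crossings on it by Lemma 7. Let $h$ be trunk.

**Step 1: discard near partners.** Call $y_k$ *long* if $\tau_k$ is inner and $|\tau_k-s|\ge2z+2$. Two edges cross at most once, so at most $(4z+3)M$ crossings on $h$ with inner partner index are not long. Indices outside $U$ are inner. Hence at most $2(4z+3)M$ of the pairs considered contain a non-long element. For $\tau\ne s$ let the *rank* of $\tau$ be $(\tau-s)\bmod N\in(0,N)$, and let $\rho_k$ be the rank of $\tau_k$.

**Step 2: ranks essentially do not increase.** *Claim: for long $y_i$, at most $C_6$ long $y_k$ with $k>i$ have $\rho_k>\rho_i$.* If $\tau_i>s$, apply Lemma 8(b) with $e=h$, $t=\tau_i$: after $y_i$ at most $C_4$ crossings are with $E_{J'}$. Here $J'$ consists of the cells of rank from $\rho_i+z+1$ to $N-z-1$, so $E_\tau\subset E_{J'}$ whenever the rank of $\tau$ is in $[\rho_i+z+1,N-z-2]$. If $\tau_i<s$, apply Lemma 8(c) to the pair of cells $(\tau_i,s)$ with $f=h$: after $y_i$ at most $C_4$ crossings are with $E_J$, $J=[\tau_i+z+1,s-z-1]$, and again $E_\tau\subset E_J$ for ranks in $[\rho_i+z+1,N-z-2]$.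 At most $2z+1$ further cells have rank larger than $\rho_i$, namely those with ranks in $[\rho_i+1,\rho_i+z]$ and $[N-z-1,N-1]$. Each accounts for at most $M$ crossings on $h$. This proves the claim.

**Step 3: count the changes of interval.** Since $s,N,1\in U$, ordering by rank does not break or merge the intervals of the complement of $U$. There are at most $5$, separated by at most $4$ thresholds. For a threshold $\vartheta$, after the first long $y_i$ with $\rho_i<\vartheta$ there are at most $C_6$ long $y_k$ with $\rho_k\ge\vartheta$. So along the sequence of long crossings the side of $\vartheta$ changes at most $2C_6+1$ times. A pair of consecutive long crossings with partner indices in different intervals changes sides of some threshold. Sum over the thresholds. $\square$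

**Lemma 10 (cuts).** Let $U$ be the union of $U_0$ and at most four intervals of at most $2z+2$ cells each. Let the complement of $U$ be partitioned into *parts* (possibly empty), each a union of maximal intervals of the complement, and let $X$ be the number of crossings between $E_a$ and $E_b$ with $a,b\notin U$ in different parts. Put $u_*=g+4(2z+2)$ and $C_7=2n_Vu_*+(Mu_*)^2+B_0+Mu_*C_5$. There is $Z\subset V(\mathcal P)$, $|Z|\le C_7+X$, such that each component of $\mathcal P-Z$ is contained in
$$V_{\mathcal C}:=\{\xi:\ \mathrm{idx}(\xi)\cap\mathcal C\ne\emptyset,\ \mathrm{idx}(\xi)\subset\mathcal C\cup U\}$$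
for some part $\mathcal C$.

*Proof.* We have $|U|\le u_*$, and the complement of $U$ has at most $5$ maximal intervals. Let $Z$ consist of

- all vertices of $K_r$ in cells $i$ or $i+1$ with $i\in U$ (at most $2n_Vu_*$);
- all crossings with $\mathrm{idx}\subset U$ (at most $(Mu_*)^2$);
- all crossings with an index in $U_0$ (at most $B_0$);
- the $X$ crossings between different parts;
- for every $h\in E_s$ with $s\in U$ inner, one crossing of each consecutive pair on $h$ whose partner indices lie outside $U$ in different parts (at most $C_5$ per edge, by Lemma 9).

Every vertex of $\mathcal P-Z$ lies in exactly one $V_{\mathcal C}$: its index set is not contained in $U$, and its indices outside $U$ are in one part.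

Consider an edge of $\mathcal P-Z$, a segment of some $h\in E_s$. *If $s\notin U$*, say $s\in\mathcal C$: the remaining crossings on $h$ have index $s$, so they lie in $V_{\mathcal C}$. The ends of $h$ lie in cell $s$ or $s+1$. If $s+1\in U$, an end in cell $s+1$ is in $Z$; otherwise $s+1$ is in the same maximal interval as $s$, hence in $\mathcal C$. So both ends of the segment lie in $V_{\mathcal C}$. *If $s\in U$*: the ends of $h$ are in $Z$, as are the crossings on $h$ with partner index in $U$ (and all crossings on $h$ if $s\in U_0$). So $s$ is inner, and the ends of the segment are consecutive crossings on $h$ with partner indices outside $U$. Neither is in $Z$, so the partner indices are in the same part $\mathcal C$, and both ends lie in $V_{\mathcal C}$. $\square$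

## Bounded treewidth of optimal drawings

**Recall.** A *tree decomposition* of a graph is a tree whose nodes carry bags of vertices, such that every edge lies in some bag and, for each vertex, the nodes whose bags contain it form a nonempty subtree. Its width is the largest bag size minus $1$; *treewidth* is the minimum width. A *haven of order $k$* in $\mathcal P$ maps each $Z\subset V(\mathcal P)$ with $|Z|<k$ to (the vertex set of) a component $\eta(Z)$ of $\mathcal P-Z$ such that any two values touch, that is, intersect or are joined by an edge. Example: in the complete graph $K_4$, $\eta(Z)=V\setminus Z$ is a haven of order $4$. By Seymour and Thomas (J. Combin. Theory Ser. B 58 (1993) 22–33), treewidth $\ge k-1$ implies a haven of order $k$.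

If $Z\subset Z'$, then $\eta(Z')$ is connected in $\mathcal P-Z$ and touches the component $\eta(Z)$, so $\eta(Z')\subset\eta(Z)$.

**Proposition 11.** Put $k^*=2(C_7+2C_4)+M^2u_*^2+1$ and $r_0=2gP$. For $r\ge r_0$ the planarization of every optimal drawing of $K_r$ has treewidth at most $k^*-2$.

*Proof.* Take $N=\lfloor r/P\rfloor\ge2g$, and suppose there is a haven $\eta$ of order $k^*$. All sets to which $\eta$ is applied below have fewer than $k^*$ elements. The plan is to use the haven as a compass: each cut of Lemma 10 tells us in which part the highly connected region lies, and moving the cut through the ring step by step leads to a contradiction.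

**Step 1: pointing.** For a partition as in Lemma 10 with set $Z$, we say that $\eta$ *points to* the unique part $\mathcal C$ with $\eta(Z)\subset V_{\mathcal C}$. In particular $V_{\mathcal C}\ne\emptyset$ and $\mathcal C\neq\emptyset$. If $\eta$ points to $\mathcal C$ in one partition and to $\mathcal C'$ in another (with sets $Z,Z'$), then
$$\emptyset\ne\eta(Z\cup Z')\subset V_{\mathcal C}\cap V_{\mathcal C'} . \tag{5}$$

**Step 2: chords.** These are the remote crossings at which we may cut. A *chord* is a pair $\psi=(a,b)$ of inner cells with $b-a\ge2z+2$ such that an edge of $E_a$ crosses an edge of $E_b$. Let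
$$U_\psi=U_0\cup[a-z-1,a+z]\cup[b-z-1,b+z],\qquad\mathrm{In}(\psi)=[a+z+1,b-z-2],$$
and let $\mathrm{Out}(\psi)$ be the set of remaining cells. The windows start one cell earlier than those of Lemma 8, because $E_i$ contains links to cell $i+1$. Thus for $i\in\mathrm{In}(\psi)$ (resp. $\mathrm{Out}(\psi)$) we have $E_i\subset E_J$ (resp. $E_{J'}$) in the notation of Lemma 8 for $\psi$. So at most $C_4$ crossings run between $\mathrm{In}(\psi)$ and $\mathrm{Out}(\psi)$, and Lemma 10 gives $Z_\psi$ with $|Z_\psi|\le C_7+C_4$.

**Step 3: the interval in which we search.** *Case A:* some chord $\chi=(s,t)$ has $\eta$ pointing to $\mathrm{In}(\chi)$. Choose it with $t-s$ minimum, and put $I=\mathrm{In}(\chi)\ne\emptyset$, $U_1=U_\chi$, $O=\mathrm{Out}(\chi)$. *Case B:* there is no such chord. Put $I=[g/2+1,N-g/2]$, $U_1=U_0$, $O=\emptyset$. In both cases $\eta$ points to $\mathrm{Out}(\psi)$ for every chord $\psi=(a,b)$ with $a,b\in I$; in Case A because $b-a<t-s$.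

**Step 4: a cut for each $\tau\in I$.** We build a cut near $\tau$ such that nothing crosses between left and right. If there is a chord $(a,b)$ with $a,b\in I$ and $a\le\tau\le b$, let $\psi=(a,b)$ be one with $b-a$ maximum. If there is none, let $a=b=\tau$. Put
$$U_\tau=\big(U_1\cup[a-z-1,a+z]\cup[b-z-1,b+z]\big)\cap[1,N],$$
and take as parts of its complement
$$O,\qquad\mathrm{Left}_\tau=\{i\in I\setminus U_\tau:i<a-z-1\},\qquad\mathrm{Mid}_\tau=[a+z+1,b-z-2]\setminus U_\tau,\qquad\mathrm{Right}_\tau=\{i\in I\setminus U_\tau:i>b+z\}.$$
In Case A, $a,b\in[s+z+1,t-z-2]$, so the new windows lie in $[s,t]$ and do not meet $O$. Hence these sets partition the complement of $U_\tau$ and are unions of its maximal intervals, and $U_\tau$ is $U_0$ plus at most four intervals as required.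

Crossings between the parts:

- Between $O$ and the others there are at most $C_4$, by Lemma 8(a) for $\chi$.
- Between $\mathrm{Mid}_\tau\subset\mathrm{In}(\psi)$ and $\mathrm{Left}_\tau\cup\mathrm{Right}_\tau\subset\mathrm{Out}(\psi)$ there are at most $C_4$, by Lemma 8(a) for $\psi$. If $a=b$, $\mathrm{Mid}_\tau=\emptyset$.
- Between $\mathrm{Left}_\tau$ and $\mathrm{Right}_\tau$ there are none. If an edge of $E_i$ crossed an edge of $E_j$ with $i\in\mathrm{Left}_\tau$, $j\in\mathrm{Right}_\tau$, then $j-i\ge b-a+2z+3$. So $(i,j)$ would be a chord in $I$ with $i\le\tau\le j$ and $j-i>b-a$, contradicting the choice of $(a,b)$.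

So Lemma 10 gives $Z_\tau$ with $|Z_\tau|\le C_7+2C_4$.

**Step 5: $\eta$ points left or right.** For $U_\tau$, $\eta$ does not point to $O$. In Case B, $O$ is empty. In Case A vertices of $V_O$ have an index in $O$, while those of $V_{\mathrm{In}(\chi)}$, to which $\eta$ points for $\chi$, have none; this contradicts (5). Nor does $\eta$ point to $\mathrm{Mid}_\tau$. If $a=b$ that part is empty. Otherwise vertices of $V_{\mathrm{Mid}_\tau}$ have an index in $\mathrm{In}(\psi)$, while those of $V_{\mathrm{Out}(\psi)}$, to which $\eta$ points for $\psi$, have none. So $\eta$ points to $\mathrm{Left}_\tau$ or $\mathrm{Right}_\tau$.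

**Step 6: contradiction where the direction changes.** For $\tau=\min I$ we have $a=\tau$ and $\mathrm{Left}_\tau=\emptyset$, so $\eta$ points to Right. For $\tau=\max I$ we have $b=\tau$ and it points to Left. Hence $\min I\ne\max I$, and there are $\tau,\tau+1\in I$ such that $\eta$ points to Right for $\tau$ (with $a,b$) and to Left for $\tau+1$ (with $a',b'$). Let $Y=V_{\mathrm{Right}_\tau}\cap V_{\mathrm{Left}_{\tau+1}}$. A vertex $\xi\in Y$ has an index $j\in\mathrm{Right}_\tau$, so $j>b+z\ge\tau+z$. It also has an index $i\in\mathrm{Left}_{\tau+1}$, so $i<a'-z-1\le\tau-z$. So $\mathrm{idx}(\xi)=\{i,j\}$ and $\xi$ is a crossing. Since $i\notin\mathrm{Right}_\tau$, the definition of $V_{\mathrm{Right}_\tau}$ forces $i\in U_\tau$. Since $j\notin\mathrm{Left}_{\tau+1}$, likewise $j\in U_{\tau+1}$. As two edges cross at most once, $|Y|\le(Mu_*)^2$. Now $\eta(Z_\tau\cup Z_{\tau+1}\cup Y)$ is nonempty, lies in $V_{\mathrm{Right}_\tau}\cap V_{\mathrm{Left}_{\tau+1}}=Y$, and avoids $Y$: a contradiction. $\square$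

## Drawings as models of a monadic sentence

We now translate "drawing of some $K_r$ with $q$ crossings" into logic, with no reference to $r$.

**Encoding.** Let $B=K/\langle\sigma\rangle$, with edges $\varepsilon$ oriented from $u_\varepsilon$ to $u'_\varepsilon$, and fix $b_0\in V(B)$. A drawing of $K_r$ is encoded by a simple graph $\mathfrak D$ with vertex labels from the finite set $V(B)\cup\{\mathtt{hub},\mathtt{rim}\}\cup\{(\varepsilon,1),(\varepsilon,2)\}_\varepsilon$:

- vertices of $K_r$ are labelled by their images in $V(B)$;
- each crossing is replaced by a *wheel*: a hub adjacent to four rim vertices forming a 4-cycle, the four incident segments being attached in cyclic order, one to each rim vertex;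
- each segment of an edge over $\varepsilon$ becomes a path with two inner *segment vertices* labelled $(\varepsilon,1),(\varepsilon,2)$ in the direction of $\varepsilon$.

For example, the crossing-free drawing of the cycle of length $r$ is encoded by a cycle of length $3r$.

The graph $\mathfrak D$ is planar. If the planarization has treewidth at most $k^*-2$, then $\mathfrak D$ has treewidth less than $k:=5k^*$. To see this, replace each crossing in each bag by its five wheel vertices. Then, for every segment, attach to a bag containing both of its ends a bag of size at most $4$ with its two segment vertices and their two outer neighbors.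

**Monadic second-order logic (MSO)** here quantifies over vertices and vertex sets, with adjacency and labels as predicates. Connectedness is an example: every nonempty vertex set closed under adjacency contains all vertices. Reachability along a definable relation $\to$ is definable too: $y'$ is reachable from $y$ if every set that contains $y$ and is closed under $\to$ contains $y'$.

**The sentence $\Theta$.** It states the following for a finite labelled simple graph.

1. *Local structure.* Each hub has exactly four neighbors, all rim, inducing a 4-cycle. Each rim vertex has degree 4: one hub neighbor, two rim neighbors (with the same hub), one segment neighbor. Each segment vertex has degree 2; $(\varepsilon,1)$ is adjacent to one $(\varepsilon,2)$ and to a rim vertex or a vertex labelled $u_\varepsilon$; $(\varepsilon,2)$ is adjacent to one $(\varepsilon,1)$ and to a rim vertex or a vertex labelled $u'_\varepsilon$. A rim vertex is attached to an $(\varepsilon,2)$ if and only if the *opposite* rim vertex (same hub, distinct, nonadjacent) is attached to an $(\varepsilon,1)$ with the same $\varepsilon$. Each vertex labelled $w\in V(B)$ has exactly one neighbor labelled $(\varepsilon,1)$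 for each $\varepsilon$ with $u_\varepsilon=w$, exactly one labelled $(\varepsilon,2)$ for each $\varepsilon$ with $u'_\varepsilon=w$, and no others.
2. *Planarity.* There is no $K_5$ or $K_{3,3}$ minor (branch sets are connected vertex sets).
3. *Tracing.* Write $y\to y'$ if $y,y'$ are adjacent with labels $(\varepsilon,1),(\varepsilon,2)$, or if $y,y'$ have labels $(\varepsilon,2),(\varepsilon,1)$ and are attached to opposite rim vertices. By 1, $\to$ is a partial injective map on segment vertices. Every segment vertex is reachable via $\to$ from one that is labelled $(\varepsilon,1)$ for some $\varepsilon$ and adjacent to a vertex labelled in $V(B)$.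
4. *Global structure.* Let $\Gamma$ be the graph on the vertices with labels in $V(B)$ whose edges are the maximal $\to$-chains. Then $\Gamma$ is nonempty and connected, and each of the closed walks $x_2,\dots,x_d$ at $b_0$ chosen below lifts to a closed walk at every vertex labelled $b_0$.

All this is expressible, since transitive closures are.

**Step 1: $\Gamma$ is a covering of $B$.** A chain starts at an $(\varepsilon,1)$ adjacent to a vertex over $u_\varepsilon$, which has no predecessor. As $\to$ is injective and the graph is finite, the chain cannot cycle, so it ends. An $(\varepsilon,1)$, and an $(\varepsilon,2)$ attached to a rim vertex, always have a successor. So the end is an $(\varepsilon,2)$ adjacent to a vertex over $u'_\varepsilon$, with the same $\varepsilon$. By 3 every segment vertex lies on such a chain. By the last clause of 1, every vertex of $\Gamma$ over $w$ has exactly one outgoing edge over each $\varepsilon$ with $u_\varepsilon=w$ and one incoming edge over each $\varepsilon$ with $u'_\varepsilon=w$. So $\Gamma\to B$ is a covering.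

**Step 2: the covering is $K_r$.** Since $K$ is connected, $B$ is connected and the voltage homomorphism $\varphi:\pi_1(B,b_0)\to\mathbb Z$ is onto. The group $\pi_1(B,b_0)$ is free. The $\varphi$-values of a basis have greatest common divisor $1$, so Euclid's algorithm, carried out by Nielsen moves (inverting, permuting, replacing $x_i$ by $x_ix_j^{\pm1}$), produces a basis $x_1,\dots,x_d$ with $\varphi(x_1)=1$ and $\varphi(x_i)=0$ for $i\ge2$. Then $\ker\varphi$ is the normal closure of $x_2,\dots,x_d$, because dividing by that normal closure leaves $\langle x_1\rangle\cong\mathbb Z$. So item 4 says that $\pi_1(B,b_0)$ acts transitively on the fiber of $\Gamma$ over $b_0$ and acts through $\varphi$. The fiber is nonempty, since $B$ is connected. If $r$ is its size, the number of vertices labelled $b_0$, then $\mathbb Z$ acts transitively on $r$ points, and the stabilizer of a point in $\pi_1(B,b_0)$ is $\varphi^{-1}(r\mathbb Z)$. The connected covering $K_r\to B$ has the same stabilizer, so $\Gamma\cong K_r$. Conversely, $K_r$ has the properties in item 4.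

**Soundness.** *If $\mathfrak D\models\Theta$ has $r$ vertices labelled $b_0$ and $q$ hubs, then $\mathrm{cr}(K_r)\le q$.* Take a planar embedding of $\mathfrak D$. A hub lies on one side of its rim 4-cycle, so its four spokes leave it in the cyclic order of the rim. Delete the rim edges and route opposite rim vertices through the hub. This draws $\Gamma\cong K_r$ with one transversal crossing per hub. If an edge crosses itself, delete the loop; this only removes crossings.

**Completeness.** *For $r\ge r_0$ there is a model of $\Theta$ of treewidth less than $k$ with $r$ vertices labelled $b_0$ and $\mathrm{cr}(K_r)$ hubs.* By Proposition 11, the encoding of an optimal drawing of $K_r$ is one.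

## Tree automata, Parikh's theorem and the end of the proof of Theorem A

It remains to compute which pairs ($r$, number of hubs) occur. We write graphs of treewidth less than $k$ as trees, so that an automaton can read them.

**Terms.** Consider finite trees (terms) over the symbols: a constant; unary $\mathtt e_{ij}$ ($i\ne j\in\{1,\dots,k\}$); unary $\mathtt f_{i,a}$ ($1\le i\le k$, $a$ a label); binary $\oplus$. A term is *legal* if every $\mathtt e_{ij}$-node has an ancestor of the form $\mathtt f_{i,\cdot}$ and one of the form $\mathtt f_{j,\cdot}$. For a legal term $\theta$ let $\mathrm{gr}(\theta)$ be the labelled simple graph whose vertices are the $\mathtt f$-nodes of $\theta$, an $\mathtt f_{i,a}$-node having label $a$. For each $\mathtt e_{ij}$-node, its nearest ancestor of the form $\mathtt f_{i,\cdot}$ and its nearest ancestor of the form $\mathtt f_{j,\cdot}$ are made adjacent. Example: omitting labels and writing $\bullet$ for the constant, $\mathtt f_1(\mathtt f_2(\mathtt e_{12}(\mathtt f_1(\mathtt e_{12}(\bullet)))))$ is a path with three vertices: the slot $1$ is used twice, and both vertices of slot $1$ are joined to the vertex of slot $2$.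

**Step 1: every labelled simple graph $G$ of treewidth less than $k$ is $\mathrm{gr}(\theta)$ for some legal $\theta$.** This makes completeness available for terms. Take a rooted tree decomposition with bags of size at most $k$, and let $\mathrm{top}(x)$ be the node nearest the root whose bag contains $x$. Going down from the root, assign slots in $\{1,\dots,k\}$ to the vertices so that vertices sharing a bag get different slots. This is possible: at a node, the vertices whose top is elsewhere also lie in the parent's bag, so they already have distinct slots, and the others get free slots. For a node $\nu$ let $\theta_\nu$ be obtained from the $\oplus$-combination of the terms of the children of $\nu$ (the constant if there are none) by applying $\mathtt e_{ij}$ for every edge inside the bag of $\nu$, where $i,j$ are the slots of its ends, and then $\mathtt f_{i,a}$ for every $x$ with $\mathrm{top}(x)=\nu$, where $i$ is the slot and $a$ the label of $x$. Let $\theta$ be the term of the root. If $x$ has slot $i$ and lies in the bag of $\nu$, all bags on the path from $\nu$ up to $\mathrm{top}(x)$ contain $x$, so no other vertex of slot $i$ has its top on that path. Hence the nearest ancestor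 of the form $\mathtt f_{i,\cdot}$ of an $\mathtt e_{ij}$-node created at $\nu$ is the $\mathtt f$-node of $x$. So $\theta$ is legal and $\mathrm{gr}(\theta)=G$.

**Step 2: the set of achievable pairs is effectively semilinear.** A *linear set* is a set $\{\mathbf v+\sum_i\mu_i\mathbf v_i:\mu_i\in\mathbb N\}$ with a base vector $\mathbf v$ and finitely many *periods* $\mathbf v_i$, all with entries in $\mathbb N$. A *semilinear set* is a finite union of linear sets. Let $\mathcal S$ be the set of pairs $(r,q)$ such that some legal $\theta$ with $\mathrm{gr}(\theta)\models\Theta$ has exactly $r$ nodes of the form $\mathtt f_{\cdot,b_0}$ and $q$ nodes of the form $\mathtt f_{\cdot,\mathtt{hub}}$.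

Legality, the vertex set, the labels and the adjacency of $\mathrm{gr}(\theta)$ are MSO-definable in the labelled tree $\theta$, and sets of vertices of $\mathrm{gr}(\theta)$ are sets of nodes of $\theta$. So "$\theta$ is legal and $\mathrm{gr}(\theta)\models\Theta$" is an MSO property of $\theta$. By the theorem of Thatcher–Wright and Doner, the set of such terms is recognized by an effectively constructible finite tree automaton. Read its transitions as productions $s\to a\,s_1\cdots s_n$, with $a$ a symbol of arity $n$ and the $s_i$ states. Together with a start symbol that produces the accepting states, they form a context-free grammar for the prefix words of these terms. By Parikh's theorem (J. ACM 13 (1966) 570–581) the set of vectors of symbol counts is effectively semilinear. The set $\mathcal S$ is a linear image of it, hence effectively semilinear.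

**Step 3: the graph of $r\mapsto c_r$ is effectively semilinear.** For $r\ge r_0$ soundness (which holds for all models of $\Theta$) gives $c_r\le q$ whenever $(r,q)\in\mathcal S$. Completeness with Step 1 gives $(r,c_r)\in\mathcal S$. So $c_r=\min\{q:(r,q)\in\mathcal S\}$. Semilinear sets are exactly the sets definable in Presburger arithmetic, the first-order theory of $(\mathbb N,+)$, effectively (Ginsburg–Spanier, Pacific J. Math. 16 (1966) 285–296). The set
$$\mathcal G=\{(r,c_r):r\ge r_0\}=\{(r,q)\in\mathcal S:\ r\ge r_0,\ (r,q')\notin\mathcal S\text{ for all }q'<q\}$$
is so definable. Hence it is an effectively computable finite union of linear sets. For the twisted ladder, for instance, the pairs $(r,c_r)$ with $r\ge2$ form the two linear sets with bases $(2,0)$ and $(3,1)$ and the single period $(2,0)$.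

**Step 4: a semilinear graph of a function is eventually linear plus periodic.** Since $\mathcal G$ is the graph of a function, a period $(0,q_i)$ has $q_i=0$ and can be discarded. Let $\mathbf v_i=(n_i,q_i)$ and $\mathbf v_j=(n_j,q_j)$ be periods of one linear set, $n_i,n_j>0$. The points $\mathbf v+n_j\mathbf v_i$ and $\mathbf v+n_i\mathbf v_j$ have equal first coordinates, so $n_jq_i=n_iq_j$. Thus all periods of one linear set have the same slope. On each infinite linear set $c_r=\varrho r+\delta$ with $\varrho=q_i/n_i$ and $\delta$ rational, and the set of its first coordinates is closed under adding any $n_i$.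

Let $p$ be a common multiple of all the $n_i$ over all infinite linear sets. In each residue class mod $p$, the first coordinates of an infinite linear set are either absent or, being closed under adding $p$, form all elements of the class from some computable point on. The linear sets cover all $r\ge r_0$, and the finite ones, which are now single points, cover only finitely many $r$. So each residue class meets some infinite linear set. Hence there is a computable $n_1\ge r_0$ such that in each residue class mod $p$ one single formula $c_r=\varrho r+\delta$ applies to all $r\ge n_1$.

Since $c_r/r\to c$, all slopes so used equal $c$. Therefore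
$$c_r=c\,r+\beta_{r\bmod p}\qquad\text{for all }r\ge n_1 .$$
Moreover $c=q_i/n_i\in\frac1p\mathbb Z$ because $n_i\mid p$, and $\beta_j\in\frac1p\mathbb Z$ because $c_r\in\mathbb Z$. All of $p,n_1,c,\beta_j$ are computable. This proves Theorem A, and with the reduction above, Theorem B. $\blacksquare$
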